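# Long paths and long cycles as $\operatorname{IR}$-graphs

## 1. From $K_3$ and $2K_2$ to a circulant on $17$ vertices

All graphs are finite and simple. Write $N[y]$ for the closed neighborhood of a vertex $y$ (the vertex and its neighbors), and $X-x$ for $X\setminus\{x\}$.

**Definition (irredundant set).** Let $G=(V,E)$ be a graph. A set $D\subseteq V$ is *irredundant* if each non-isolated vertex of $G[D]$ has a neighbor in $V-D$ that is not adjacent to any other vertex in $D$. The *upper irredundance number* $\operatorname{IR}(G)$ is the largest cardinality of an irredundant set, and an irredundant set of that size is an $\operatorname{IR}(G)$*-set*.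

Every independent set is irredundant, because the condition is then empty. The converse fails: in the cycle $C_5$ with vertices $0,\dots,4$ the adjacent pair $\{0,1\}$ is irredundant, since $0$ has the outside neighbor $4$, not adjacent to $1$, and $1$ has the outside neighbor $2$, not adjacent to $0$.

**Definition ($\operatorname{IR}$-graph).** The $\operatorname{IR}$*-graph of* $G$ has the $\operatorname{IR}(G)$-sets as vertices; $D$ and $D'$ are adjacent if and only if $D'=(D-\{u\})\cup\{v\}$ for some $u\in D$, $v\notin D$ with $uv\in E$. A graph $H$ *is an* $\operatorname{IR}$*-graph* if it is isomorphic to the $\operatorname{IR}$-graph of some $G$.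

So we slide one element of the set along an edge of $G$. Which graphs arise in this way? Two small examples. In $K_n$ no two vertices form an irredundant set when $n\ge 2$ (every outside vertex sees both), so the $\operatorname{IR}$-sets are the single vertices, any one can slide to any other, and the $\operatorname{IR}$-graph of $K_n$ is $K_n$. Hence $P_2=K_2$ and $C_3=K_3$ are $\operatorname{IR}$-graphs. In $2K_2$ an irredundant set cannot contain both ends of an edge, since these ends have no outside neighbors. So the $\operatorname{IR}$-sets are the four choices of one end from each edge, and sliding gives $C_4$. The following conjecture, taken from C. M. Mynhardt and A. Roux, "Irredundance Trees of Diameter 3", arXiv:2104.09004 (2021), says that this is where it stops: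

(i) the path $P_n$ is not an $\operatorname{IR}$-graph for each $n\ge3$;

(ii) the cycle $C_n$ is not an $\operatorname{IR}$-graph for each $n\ge5$.

We shall see that both parts are false. The easy case is that of odd cycles.

**Theorem 1.** For every odd $n\ge17$, $C_n$ is an $\operatorname{IR}$-graph.

For instance, the $\operatorname{IR}$-graph of the circulant graph on $\mathbb Z_{17}$ with distances $\{1,2,3,4,5,7\}$ is $C_{17}$.

First a reformulation of irredundance that we use throughout.

**Definition (server, blind set).** Let $X\subseteq V$ and $x\in X$. A vertex $y\in V$ *serves* $x$ (with respect to $X$) if $N[y]\cap X=\{x\}$. The *blind set* of $y$ is $B(y)=V\setminus N[y]$.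

Thus $y$ serves $x$ iff $x\in N[y]$ and $X-x\subseteq B(y)$. If $y=x$, this says that $x$ is isolated in $G[X]$. If $y\neq x$, then $y\notin X$ (otherwise $y\in N[y]\cap X$), and $y$ is a neighbor of $x$ adjacent to no other vertex of $X$. Therefore:

* $X$ is irredundant iff every $x\in X$ has a server;
* servers of distinct elements are distinct, because $N[y]\cap X$ determines the element served;
* a subset of an irredundant set is irredundant, because a server with respect to $X$ still serves with respect to a smaller set.

In the example $\{0,1\}$ in $C_5$, vertex $4$ serves $0$ and vertex $2$ serves $1$.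

**Proof of Theorem 1.** Let $p\ge5$, $q=p+2$, $N=2p+7$, and let $G$ be the graph on $\mathbb Z_N$ in which $x\sim y$ iff $x-y\in\{\pm1,\dots,\pm p\}\cup\{\pm q\}$. Since $N$ runs over all odd numbers $\ge17$, it suffices to show that the $\operatorname{IR}$-graph of $G$ is $C_N$. We claim that the $\operatorname{IR}$-sets are the *windows* $W_i=\{i,i+1,i+2\}$.

**Step 1: compute the blind sets.** The six residues outside $[y-p,y+p]$ are $y+p+1,\dots,y+p+6$. Among them $y+q=y+p+2$ and $y-q\equiv y-q+N=y+p+5$ are neighbors of $y$. So with $c=y+p+1$,
$$B(y)=c+F,\qquad F=\{0,2,3,5\}.$$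
As $y$ runs over $\mathbb Z_N$, so does $c$. Hence $X$ is irredundant iff for each $x\in X$ there is $c\in\mathbb Z_N$ with $X-x\subseteq c+F$ and $x\notin c+F$. The differences of two distinct elements of $F$ are $\pm1,\pm2,\pm3,\pm5$; difference $1$ occurs only as $3-2$, and difference $5$ only as $5-0$. Since $N\ge17$, the same is true modulo $N$.

**Step 2: list the possible shapes of an irredundant $3$-set $X$.** Each pair in $X$ is $X-x$ for some $x$, so it lies in some $c+F$, and its cyclic distance is in $\{1,2,3,5\}$. Let the three cyclic gaps of $X$ be $g_1,g_2,g_3$ with sum $N$. If all were less than $N/2$, each would be a distance in $\{1,2,3,5\}$ and the sum would be at most $15<N$. So one gap, say $g_3$, exceeds $N/2$ ($N$ is odd), and $g_1$, $g_2$ and $g_1+g_2=N-g_3$ are all distances in $\{1,2,3,5\}$. The possibilities for $(g_1,g_2)$ are $(1,1),(1,2),(2,1),(2,3),(3,2)$. So up to translation $X$ is one of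
$$\{0,1,2\},\quad\{0,1,3\},\quad\{0,2,3\},\quad\{0,2,5\},\quad\{0,3,5\}.$$

**Step 3: test the shapes.** In $\{0,1,3\}$ a server of $3$ needs $\{0,1\}\subseteq c+F$, which forces $c=-2$; but $-2+F=\{-2,0,1,3\}$ contains $3$. In $\{0,2,3\}$ a server of $0$ needs $\{2,3\}\subseteq c+F$, which forces $c=0$, and $0\in F$. In $\{0,2,5\}$ and $\{0,3,5\}$ a server of the middle element needs $\{0,5\}\subseteq c+F$, which forces $c=0$, and $2,3\in F$. So these four shapes fail. The set $\{0,1,2\}$ is irredundant: for $x=0,1,2$ take $c=-1,0,-2$, with $c+F$ equal to $\{-1,1,2,4\}$, $\{0,2,3,5\}$, $\{-2,0,1,3\}$ respectively. Hence the irredundant $3$-sets are exactly the windows.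

**Step 4: exclude $4$-sets.** Let $X$ be irredundant with $|X|=4$ and $x\in X$. Then $X-x$ is irredundant, so it is a window by Step 3, and it lies in some $c+F$. But $F$ contains no three consecutive residues. So there is no such $X$, and $\operatorname{IR}(G)=3$.

**Step 5: read off the graph.** We get $W_{i+1}$ from $W_i$ by exchanging $i$ for $i+3$, and $i\sim i+3$ since $3\le p$. Two windows $W_i,W_j$ with $j\ne i,i\pm1$ share at most one element. So the $\operatorname{IR}$-graph is the cycle $W_0W_1\cdots W_{N-1}$. $\square$

Part (ii) is already refuted. What changes for paths, and for even cycles?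

## 2. Cutting the cycle of windows: windows of length three are too short

To turn the cycle of windows into a path we want one slide to be illegal. The slide from $W_i$ to $W_{i+1}$ uses the edge $\{i,i+3\}$, so the obvious attempt is to delete one such edge, say $\{q,-q\}$ (note $-q\equiv N-q=q+3$), from the graph of Section 1.

This fails because of a new irredundant set. Consider $\{q,-q,1\}$. The distance from $1$ to $q=p+2$ is $p+1$, and the distance from $-q$ to $1$ is $q+1=p+3$. Neither is at most $p$ or equal to $q$ (and $p+3<N/2$), so $1$ is adjacent to neither $q$ nor $-q$. After the deletion $q$ and $-q$ are not adjacent either. So $\{q,-q,1\}$ is independent, hence irredundant. For $N=17$ this is $\{7,10,1\}$. It is not a window, and it meets each window in at most one element. So the $\operatorname{IR}$-graph of the new graph is not the path of windows: if the upper irredundance number is still $3$, there is a vertex joined to no window, and if it is larger, no window is an $\operatorname{IR}$-set.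

Look at the servers. In $\{q,-q,1\}$ the altered vertices $q$ and $-q$ serve themselves; two of the three elements are served by altered vertices. But an altered vertex can serve at most *one* element of a given set. If the windows have $m$ elements with $m$ much larger than the number of altered vertices, most elements of any candidate set must be served by unaltered vertices, and the rigidity of the circulant should survive. So we need circulants with long windows. There will then be room to alter more: we can even add new vertices, and replace the deleted edge by an arbitrary small graph.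

**Theorem 2.** Let $\Gamma$ be any graph on $k\ge2$ vertices, with distinguished vertices $a\ne b$. Put $s=\max\{4,k+1\}$, let $p\ge5s+2$ and $N=2p+4s+3$. Then the graph obtained from $\Gamma$ by adding a path from $a$ to $b$ with $N-2$ new internal vertices is an $\operatorname{IR}$-graph.

**Corollary 3.** $C_n$ and $P_n$ are $\operatorname{IR}$-graphs for all $n\ge63$. So (i) and (ii) are both false.

*Proof from Theorem 2.* For $k\in\{2,3\}$ we have $s=4$, so $p\ge22$ is allowed, and $N=2p+19$ takes every odd value $\ge63$.

* $\Gamma=K_2$ with edge $ab$ gives $C_N$.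
* $\Gamma=2K_1$ on $\{a,b\}$ gives $P_N$.
* $\Gamma$ the path $a\,t\,b$ gives $C_{N+1}$.
* $\Gamma$ on $\{a,b,t\}$ with the single edge $ta$ gives $P_{N+1}$.

The values $N$ and $N+1$ together cover all integers $\ge63$. $\square$

**Corollary 4.** For every graph $\Gamma$ on $k\ge2$ vertices, all $a\ne b$ in $V(\Gamma)$ and all $\ell\ge14k+35$, the graph obtained from $\Gamma$ by adding an $a$–$b$ path of length $\ell$ (with new internal vertices) is an $\operatorname{IR}$-graph. Consequently, every graph becomes an $\operatorname{IR}$-graph after attaching a sufficiently long pendant path at any prescribed vertex.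

*Proof from Theorem 2.* The added path in Theorem 2 has length $N-1=2p+4s+2$. As $p\ge5s+2$ varies, this takes every even value $\ge14s+6$. For $k\ge3$ the bound is $14(k+1)+6=14k+20$, and for $k=2$ it is $62$; both are at most $14k+35$. This settles even $\ell$.

For odd $\ell$, add to $\Gamma$ a pendant vertex $b'$ at $b$, and use Theorem 2 for this graph on $k+1\ge 3$ vertices with the pair $a,b'$ and path length $\ell-1$. Here $s=\max\{4,k+2\}=k+2$, so the even number $\ell-1\ge14k+34=14(k+2)+6$ is allowed. The result is $\Gamma$ with an $a$–$b$ path of length $\ell$ whose last internal vertex is $b'$.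

For the pendant path at a prescribed vertex $a$ of a graph $\Gamma$, apply the first part to $\Gamma\cup K_1$ with $b$ the isolated vertex. $\square$

The rest of the notes prove Theorem 2. No claim is made about the values of $n$ not covered by Theorem 1 and Corollary 3.

## 3. Circulants with windows of length $2s+1$

Let $s\ge1$, $p\ge4s+1$ and
$$m=2s+1,\qquad q=p+s+1,\qquad N=2p+4s+3=2q+m .\tag{1}$$
Let $G_0$ be the graph on $\mathbb Z_N$ with $x\sim y$ iff $x-y\in\{\pm1,\dots,\pm p\}\cup\{\pm q\}$. For $s=1$ this is the graph of Section 1. Note that $p<q<N/2$, $m\le p$ and $N\ge12s+5$, and that the maps $x\mapsto c\pm x$ are automorphisms. Arcs $[u,v]$ of $\mathbb Z_N$ are taken in increasing cyclic direction, with integers reduced modulo $N$. The *windows* are now $W_i=[i,i+m-1]=[i,i+2s]$, $i\in\mathbb Z_N$.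

**Step 1: the blind sets and three kinds of servers.** The complement of $[y-p,y+p]$ has $4s+2$ elements; it is the arc $c+[0,4s+1]$ with $c=y+p+1$. Two of its elements are neighbors of $y$, namely $y+q=c+s$ and $y-q\equiv y+q+m=c+3s+1$. So
$$B(y)=c+F,\qquad F=[0,4s+1]\setminus\{s,\,3s+1\},\qquad c=y+p+1.\tag{2}$$
The blind set is an arc with two holes, at distance $m$ from each other. A server $y$ of $x$ lies in $N[x]$, so exactly one of the following holds: it is *local*, $y\in[x-p,x+p]$, and then $x$ lies outside the arc $c+[0,4s+1]$; it is *right*, $y=x+q$, and then $x=y-q=c+3s+1$ is the second hole; or it is *left*, $y=x-q$, and then $x=c+s$ is the first hole. For $x\in X$, formula (2) says that $x\pm q$ serves $x$ iff $X$ lies in the arc and the other hole is not in $X$. Inserting $c=x-3s-1$ and $c=x-s$ respectively, we get: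

* (R) $x+q$ serves $x$ iff $X\subseteq[x-3s-1,\,x+s]$ and $x-m\notin X$;
* (L) $x-q$ serves $x$ iff $X\subseteq[x-s,\,x+3s+1]$ and $x+m\notin X$;
* (Loc) if $y$ is a local server of $x$, then $[y-p,y+p]\cap X=\{x\}$. So if $x$ lies in the open arc from $u$ to $w$, with $u,w\in X$ distinct from $x$, then this open arc contains $[y-p,y+p]$, and hence has at least $2p+1$ elements.

**Step 2: windows are irredundant in $G_0$.** Let $j\in W_i$. If $j\ge i+s$, that is, at most $s$ elements of the window lie to the right of $j$, then $j+q$ serves $j$: we have $i+2s\le j+s$ and $j-3s-1\le i-s-1<i$, so $W_i\subseteq[j-3s-1,j+s]$, and $j-m\in[i-s-1,i-1]$ is not in $W_i$. By reflection, if $j\le i+s$, then $j-q$ serves $j$. So each $j\in W_i$ has a server $j+q$ or $j-q$.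

The converse, that irredundant $m$-sets are windows, was done for $s=1$ by listing five shapes. For general $s$ there are too many shapes, and we use the three kinds of servers. The next lemma deals with the end elements of $X$, the only ones that can have local servers when $X$ is contained in a short arc.

**Lemma 5.** Let $X\subseteq\{0,1,\dots,4s+1\}\subseteq\mathbb Z_N$ with $|X|\ge2$ and $\min X=0$.

(E) Let $g$ be the second smallest element of $X$. If $0$ has a local server in $G_0$, then for some $c\in[1,g]$ both $c+s\notin X$ and $c+3s+1\notin X$.

($\ast$) If $X=[0,m]\setminus\{\tau\}$ with $1\le\tau\le2s$, and $0$ has a server in $G_0$, then $\tau=s+1$.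

*Proof.* (E) Let $y$ be the local server and $c=y+p+1$ as in (2). The arc $c+[0,4s+1]$ contains $g$ and does not contain $0$. As it contains $g$, we may represent $c$ by an integer in $[g-4s-1,g]$. If $c\le0$, then $c\le0<g\le c+4s+1$ and the arc would contain $0$. So $c\in[1,g]$. By (2), every element of $X$ other than $0$ lies in $c+F$, which omits $c+s$ and $c+3s+1$. These two integers lie in $[1,7s+2]$ because $c\le g\le4s+1$, and $7s+2<N$, so they are different from $0$ in $\mathbb Z_N$. Hence they are not in $X$.

($\ast$) Since $\tau\le2s$, $m\in X$. The vertex $0$ has no right server by (R), since $m\notin[-3s-1,s]$ (we have $s<m<N-3s-1$). It has no left server by (L), since $0+m\in X$. So its server is local, and (E) applies. If $\tau\neq1$, then $g=1$, so $c=1$ and $s+1\notin X$; as $s+1\in[0,m]$, this gives $\tau=s+1$. If $\tau=1$, then $g=2$ and $c\in\{1,2\}$, so $s+1$ or $s+2$ is not in $X$; but both lie in $[2,2s+1]\subseteq X$, a contradiction. $\square$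

**Lemma 6.** Let $s\ge 1$ and $p\ge4s+1$. If $X\subseteq\mathbb Z_N$, $|X|=m$ and $X$ is irredundant in $G_0$, then $X$ is a window.

*Proof.* For $s=1$ this was proved in Steps 2 and 3 of Section 1. Let $s\ge2$.

**Step 1: squeeze $X$ into an arc of $4s+2$ elements.** If $x\in X$ has a local server, then by (Loc), applied to the neighbors of $x$ in the cyclic order of $X$, the two cyclic gaps of $X$ at $x$ sum to at least $2p+2$. All gaps sum to $N$, and each gap is counted at two elements. So the number of elements with local servers is at most
$$\frac{2N}{2p+2}=\frac{2p+4s+3}{p+1}=2+\frac{4s+1}{p+1}<3 .$$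
As $m\ge3$, some element has a right or left server, and (R) or (L) puts $X$ into an arc of $4s+2$ elements. Translate so that $X\subseteq\{0,\dots,4s+1\}$, $\min X=0$, $\max X=\ell\le4s+1$.

**Step 2: rewrite (R) and (L) in the integers.** For $x\in[0,4s+1]$ the intervals in (R) and (L) lie between $-4s-1$ and $7s+2$. Since $N\ge12s+5$, an element of $[0,4s+1]$ shifted by $\pm N$ is either at most $-8s-4$ or at least $12s+5$, so there is no wraparound. The same holds for $x-m\ge-2s-1$ and $x+m\le6s+2$. Hence

* (R$'$) $x+q$ serves $x$ iff $\ell\le x+s$, $x\le3s+1$ and $x-m\notin X$;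
* (L$'$) $x-q$ serves $x$ iff $x\le s$, $\ell\le x+3s+1$ and $x+m\notin X$.

Moreover, no $x\in X\setminus\{0,\ell\}$ has a local server: by (Loc) the open arc from $0$ to $\ell$, with $\ell-1\le4s$ elements, would have at least $2p+1$. So each such $x$ satisfies (R$'$) or (L$'$). We now distinguish cases by the length $\ell$.

**Step 3: the case $\ell\le2s$.** As $|X|=2s+1$, $X=[0,2s]$ is a window.

**Step 4: rule out $\ell=2s+1=m$.** Here $X=[0,m]\setminus\{\tau\}$ with $1\le\tau\le2s$, and ($\ast$) gives $\tau=s+1$. The automorphism $x\mapsto m-x$ maps $X$ to $[0,m]\setminus\{m-\tau\}$, also irredundant, and ($\ast$) gives $m-\tau=s+1$, that is, $\tau=s$. This is a contradiction.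

**Step 5: rule out $\ell=2s+1+a$ with $1\le a\le2s$, by counting.** Let $x\in X\setminus\{0,\ell\}$. If $x$ satisfies (R$'$), then $s+1+a\le x\le3s+1$ and $x-m\notin X$; since $0\in X$, $x\neq m$. If $x$ satisfies (L$'$), then $\max(a-s,1)\le x\le s$ and $x+m\notin X$; since $\ell\in X$, $x\ne\ell-m=a$.

Suppose $a\le s$. Using also $x<\ell$, that is, $x\le2s+a$ in the first case, we get
$$X\setminus\{0,\ell\}\subseteq\bigl([1,s]\setminus\{a\}\bigr)\cup\bigl([s+1+a,\,2s+a]\setminus\{m\}\bigr).$$
Both intervals have $s$ elements, $a\in[1,s]$, and $m=2s+1\in[s+1+a,2s+a]$ because $1\le a\le s$. So $|X|\le2+2(s-1)=2s<m$, a contradiction.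

Suppose $a\ge s+1$. Then
$$X\setminus\{0,\ell\}\subseteq[a-s,\,s]\cup[a+s+1,\,3s+1],$$
and the second interval is the first translated by $m$. An $x\in X$ in the first interval has $x\le s<s+1+a$, so it fails (R$'$) and satisfies (L$'$), whence $x+m\notin X$. So from each pair $x,x+m$ with $x$ in the first interval at most one is in $X$, and $|X|\le2+(2s-a+1)\le s+2<2s+1=m$ because $s\ge2$. This is a contradiction. $\square$

For later use we record two facts about windows. First,
$$|W_i\cap W_j|=m-1\iff j=i\pm1.\tag{3}$$
Indeed, if $d\le N/2$ is the cyclic distance of $i\neq j$, then $N-d\ge N/2>m$ (since $N>2m$), so the windows overlap only on one side and $|W_i\cap W_j|=\max(0,m-d)$. Second, *no set of $m+1$ elements has all its $m$-subsets equal to windows*: these $m+1\ge4$ windows would pairwise meet in $m-1$ elements, so by (3) their indices would pairwise differ by $\pm1$, which is impossible for four elements of $\mathbb Z_N$ as $N>3$.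

## 4. The graph $G_\Gamma$

Now let $\Gamma,k,a,b,s,p,N$ be as in Theorem 2 and $m,q$ as in (1). Then
$$s\ge4,\qquad s>k,\qquad p\ge5s+2,\qquad m=2s+1\ge k+6 .\tag{4}$$
The last inequality reads $9\ge8$ for $k=2$, and for $k\ge3$ it is $2k+3\ge k+6$. In particular $p\ge4s+1$, so Section 3 applies.

**Where $\Gamma$ goes.** The windows $W_q$ and $W_{q+1}$ share the $2s$ elements of
$$M=[q+1,q+2s],$$
and $W_q=M\cup\{q\}$, $W_{q+1}=M\cup\{-q\}$, because $-q\equiv q+m$. We identify $a=q$ and $b=-q$. The slide $q\leftrightarrow-q$ should be legal iff $ab\in E(\Gamma)$, so we let $\Gamma$ decide whether $q$ and $-q$ are adjacent. For every other vertex $t$ of $\Gamma$ we want exactly one new $\operatorname{IR}$-set, $M\cup\{t\}$, so that all slides among these sets are governed by the edges of $\Gamma$.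

**How to make a new vertex $t$ occur in one set only.** If $t\in X$ and $y$ serves some $x\in X-t$, then $t\notin N[y]$, that is, $y\in B(t)$. So the servers of all other elements lie in $B(t)$, and a small blind set means few sets $X$. It must be large enough to serve $M$. Each $q+i\in M$ with $1\le i\le s$ has the left candidate $i$, and each $-q-i\equiv q+m-i\in M$ has the right candidate $-i$. So we choose $B(t)$ to be $\{\pm1,\dots,\pm s\}$, up to vertices of $\Gamma$.

**Definition of $G_\Gamma$.** Let $T=V(\Gamma)\setminus\{a,b\}$, disjoint from $\mathbb Z_N$, and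
$$Q=V(\Gamma)=T\cup\{q,-q\},\quad S=\{\pm1,\dots,\pm s\},\quad I=[-3s-1,\,3s+1].$$
The vertex set is $V=\mathbb Z_N\cup T$. The edges are:

* on $\mathbb Z_N$, the edges of $G_0$, except that the pair $\{q,-q\}$ is joined according to $\Gamma$;
* the edges of $\Gamma$ on $Q$;
* each $t\in T$ is joined to every vertex of $\mathbb Z_N\setminus(S\cup\{q,-q\})$.

For $g\in Q$ put $X_g=M\cup\{g\}$. Thus $X_q=W_q$ and $X_{-q}=W_{q+1}$.

**Example.** For $\Gamma=2K_1$ and $p=22$ we have $s=4$, $m=9$, $q=27$, $N=63$ and $T=\emptyset$. So $G_\Gamma$ is the circulant on $\mathbb Z_{63}$ with distances $1,\dots,22$ and $27$, with the single edge $\{27,36\}$ removed; Theorem 2 says its $\operatorname{IR}$-graph is $P_{63}$. For $\Gamma$ the path $a\,t\,b$ we add one vertex $t$ adjacent to everything except $\pm1,\dots,\pm4$ and get $C_{64}$.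

We shall use two facts. From now on $N[y]$ and $B(y)$ refer to $G_\Gamma$.

**Fact 1.** $B(t)\subseteq S\cup Q$ for $t\in T$, and $B(y)\subseteq I\cup Q$ for every $y\in Q$.

The first part is the definition, and it gives the second part for $y\in T$, as $S\subseteq I$. For $y=q$, the blind set in $G_0$ lies in $[-3s-1,s]$ by (2) (the arc in (R) for $x=0$); the only further vertices that can be in $B(q)$ are $-q$ and elements of $T$, which are in $Q$. For $y=-q$ use $[-s,3s+1]$ in the same way.

**Fact 2.** If $y\in\mathbb Z_N\setminus\{q,-q\}$, then $N[y]\cap\mathbb Z_N$ is the closed $G_0$-neighborhood of $y$. If $X\subseteq\mathbb Z_N\setminus\{q,-q\}$, then $N[y]\cap X$ is the same in $G_\Gamma$ as in $G_0$ for all $y\in\mathbb Z_N$.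

Both parts hold because on $\mathbb Z_N$ only the pair $\{q,-q\}$ can differ.

## 5. The windows and the sets $X_t$ are irredundant in $G_\Gamma$

**Step 1: windows.** We check that the servers of Section 3 survive. Let $y=j\pm q$ be the server found in $G_0$ for $j\in W_i$. The modification matters only if $y\in\{q,-q\}$ and $-y\in W_i$. In $G_0$ the vertices $y$ and $-y$ are adjacent (they differ by $\pm m$, and $m\le p$), and $y$ sees only $j$ in $W_i$, so then $-y=j$, whence $j\in\{q,-q\}$. On the other hand $j=y\mp q\in\{0,2q,-2q\}=\{0,-m,m\}$. This set contains neither $q$ nor $-q$, since $0<m<q<N-q$. So this situation does not occur, and $y$ still serves $j$.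

**Step 2: $X_t$ for $t\in T$.** We show that $S$ serves $M$ and that $0$ serves $t$. In $G_0$, two vertices whose difference is represented by $d\in[1,N-1]$ are adjacent iff
$$d\in[1,p]\cup\{q\}\cup\{N-q\}\cup[N-p,N-1],\qquad N-q=q+2s+1,\quad N-p=q+3s+2.\tag{5}$$
Edges between $S\cup\{0\}$ and $M$ are not affected by the modification, since $\pm q\notin M$ and $\pm q\notin S\cup\{0\}$. Let $1\le j\le2s$ and $1\le i\le s$.

* The difference from $i$ to $q+j$ is $q+j-i\in[p+2,\,q+2s-1]$. By (5) it gives an edge only if it equals $q$, that is, $j=i$. So $i$ has the unique neighbor $q+i$ in $M$.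
* The difference from $-i$ to $q+j$ is $q+j+i\in[q+2,\,q+3s]$. By (5) it gives an edge only if it equals $N-q=q+m$, that is, $j=m-i$. So $-i$ has the unique neighbor $q+m-i$ in $M$.

No vertex of $S$ lies in $M$ (the differences are not $0$) or is adjacent to $t$. So the vertices of $S$ serve $q+1,\dots,q+s$ and $q+s+1,\dots,q+2s$, that is, all of $M$. Finally $0$ is adjacent to $t$, and to no $q+j\in M$ because $q<q+j<N-q$. So $0$ serves $t$, and $X_t$ is irredundant. It has $2s+1=m$ elements.

## 6. There are no other irredundant sets of size $m$

**Proposition 7.** Every irredundant set $X$ of $G_\Gamma$ with $|X|=m$ is a window or some $X_t$, $t\in T$.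

*Proof.* For each $x\in X$ fix a server $\varphi(x)$. The map $\varphi$ is injective, and $|Q|=k$, so at most $k$ elements are served from $Q$.

**Case A: some $t\in X\cap T$.** For every $x\in X-t$ the vertex $\varphi(x)$ does not see $t$, so $\varphi(x)\in B(t)\subseteq S\cup Q$ by Fact 1.

**Case A1: $\varphi(x)\notin Q$ for all $x\in X-t$.** We show $X=X_t$. The map $\varphi:X-t\to S$ is an injection between sets of size $2s$, hence a bijection. Each $x\in X-t$ lies in $N[\varphi(x)]$ with $\varphi(x)\in S$; as no vertex of $T$ is in $S$ or adjacent to $S$, we get $X-t\subseteq\mathbb Z_N$. Moreover $N[i]\cap X=\{\varphi^{-1}(i)\}$ for each $i\in S$, so *each $x\in X-t$ lies in $N[i]$ for exactly one $i\in S$*. We now see which $x\in\mathbb Z_N$ can have this property. Since $\pm q\notin S$, only $G_0$-adjacency is involved, which is symmetric under $x\mapsto-x$. Represent $x$ by an integer with $|x|\le(N-1)/2=q+s$ and let $x\ge0$.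

* If $0\le x\le p+s-1$, then $s$ and $s-1$, both in $S$, are within distance $p$ of $x$. Impossible.
* If $x=p+s$, then $x$ is adjacent to $s$ (distance $p$) and to $-1$ (distance $p+s+1=q$). Impossible.
* If $x=q$, then the differences $q-i$, $i\in S$, lie in $[p+1,q+s]\setminus\{q\}$, and $q+s<N-q<N-p$. By (5), $x$ has no neighbor in $S$, and $x\notin S$. Impossible.

So $x\in[q+1,q+s]$. By symmetry, a negative $x$ lies in $[-q-s,-q-1]$, which is $[q+s+1,q+2s]$ since $-q\equiv q+2s+1$. Hence $X-t\subseteq M$, and $|X-t|=2s=|M|$ gives $X=X_t$.

**Case A2: $\varphi(x)\in Q$ for some $x\in X-t$.** We show that $X$ would be too small. By Fact 1, $X-x\subseteq B(\varphi(x))\subseteq I\cup Q$. Let $P=X\cap I$. Every $i\in S$ is within distance $s+3s+1=4s+1\le p$ of every element of $I$, so $P\subseteq N[i]$. If $|P|\ge2$, no $i\in S$ can therefore be a server; so for $z\in P$ (note $z\ne t$) we have $\varphi(z)\in Q$, and $|P|\le|Q|=k$. If $|P|\le1$, then $|P|\le k$ as well. So $m=|X|\le1+|P|+|Q|\le1+2k$, contradicting $m=2s+1$ and $s>k$.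

**Case B: $X\subseteq\mathbb Z_N$.**

**Case B1: $\varphi(x)\notin Q$ for all $x\in X$.** All servers are unaltered vertices and we return to $G_0$. Indeed $T\cup\{q,-q\}=Q$, so every $\varphi(x)$ lies in $\mathbb Z_N\setminus\{q,-q\}$, and by the first part of Fact 2 (which allows $\pm q\in X$) it serves $x$ in $G_0$. So $X$ is irredundant in $G_0$, hence a window by Lemma 6.

**Case B2: $\varphi(x_0)\in Q$ for some $x_0\in X$.**

*First, we show that $X\subseteq[-6s-2,6s+2]$, so that $\pm q\notin X$.* By Fact 1, $X-x_0\subseteq I\cup\{q,-q\}$, so $P=X\cap I$ has $|P|\ge m-3$. Discard the smallest and the largest element of $P$ (as integers in $[-3s-1,3s+1]$) and the at most $k$ elements served from $Q$. By (4) at least $m-3-2-k\ge1$ element $z\in P$ remains. Its server $\varphi(z)$ lies in $\mathbb Z_N\setminus\{q,-q\}$, so by Fact 2 it serves $z$ in $G_0$. It is not local: $z$ lies strictly between two elements of $P$, the open arc between them has at most $6s+1$ elements, and (Loc) would give at least $2p+1>6s+1$. So the server is right or left, and (R) and (L) give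
$$X\subseteq[z-3s-1,\,z+3s+1]\subseteq[-6s-2,\,6s+2].$$
Since $6s+3\le p+s+1=q<N/2$, indeed $\pm q\notin X$. By the second part of Fact 2, every server $\varphi(x)\in\mathbb Z_N$ is now a server in $G_0$.

*If $\varphi(X)\cap T=\emptyset$,* then $X$ is irredundant in $G_0$, hence a window by Lemma 6.

*Otherwise, some $\varphi(x_1)\in T$, and we show that $X$ is the window $[-s,s]$.* By Fact 1, $X-x_1\subseteq S\cup Q$, and since $X\subseteq\mathbb Z_N\setminus\{q,-q\}$, in fact $X-x_1\subseteq S$. As $|X-x_1|=2s=|S|$,
$$X=S\cup\{x_1\},\qquad x_1\notin S.$$
If $x_1=0$, then $X=[-s,s]=W_{-s}$. Suppose $x_1\ne0$. If some $x\in S$ had $\varphi(x)\in T$, the same argument would give $X-x\subseteq S$, contradicting $x_1\in X-x$ and $x_1\notin S$. So all elements of $S$ have servers in $G_0$, and from here on we work in $G_0$ only. By the symmetry $x\mapsto-x$ of $G_0$ we may assume $s+1\le x_1\le6s+2$. Consider the vertex $1\in X$.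

* It has no local server: the open arc from $-1$ to $2$, both in $X$, has two elements, against (Loc).
* It has no left server: (L) would require $X\subseteq[1-s,3s+2]$, but $-s\in X$ is not in this arc.
* So it has a right server, and (R) gives $X\subseteq[-3s,s+1]$. Since $s+1\le x_1\le6s+2<N-3s$, this means $x_1=s+1$.

Then the translate $X+s$ equals $[0,2s+1]\setminus\{s\}=[0,m]\setminus\{s\}$. By ($\ast$) with $\tau=s\ne s+1$, the vertex $0$ of $X+s$, that is, the vertex $-s\in S$ of $X$, has no server in $G_0$. This contradicts what we found about $S$. $\square$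

## 7. The $\operatorname{IR}$-graph of $G_\Gamma$ is $\Gamma$ with a long $a$–$b$ path

**Step 1: $\operatorname{IR}(G_\Gamma)=m$.** Section 5 provides irredundant sets of size $m$. Since subsets of irredundant sets are irredundant, it suffices to exclude size $m+1$. Let $X$ be irredundant with $|X|=m+1$. If $t\in X\cap T$, then each $m$-subset of $X$ containing $t$ is irredundant and not a window, so by Proposition 7 it is $X_t$; but there are $m\ge2$ distinct such subsets, which is impossible. If $X\subseteq\mathbb Z_N$, then by Proposition 7 all its $m$-subsets are windows, which is impossible by the remark after (3). So $\operatorname{IR}(G_\Gamma)=m$, and by Section 5 and Proposition 7 the $\operatorname{IR}$-sets are exactly the windows $W_i$, $i\in\mathbb Z_N$, and the sets $X_t$, $t\in T$.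

**Step 2: determine all adjacencies.** Adjacent sets share $m-1$ elements, and then the two exchanged elements are determined; we only have to see whether they form an edge of $G_\Gamma$.

*Two windows.* By (3) the only pairs sharing $m-1$ elements are $W_i,W_{i+1}$, and the exchange is $i\leftrightarrow i+m$. This is an edge of $G_0$ because $m\le p$, so it is an edge of $G_\Gamma$ unless $\{i,i+m\}=\{q,-q\}$ and $ab\notin E(\Gamma)$. Here $\{i,i+m\}=\{q,-q\}$ occurs only for $i=q$: if $i=-q$ and $i+m=q$, then $2q\equiv m$, while $2q\equiv-m$ by (1), and $m\not\equiv-m$ since $0<2m<N$. So $W_q=X_q$ and $W_{q+1}=X_{-q}$ are adjacent iff $ab\in E(\Gamma)$, and all other pairs of consecutive windows are adjacent.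

*Two sets $X_t,X_{t'}$ with $t\ne t'$ in $T$.* The exchange is $t\leftrightarrow t'$, so they are adjacent iff $tt'\in E(\Gamma)$.

*A set $X_t$ and a window $W_i$.* If they share $m-1$ elements, then $M\subseteq W_i$. Then $|W_i\cap W_q|\ge m-1$, so $i\in\{q-1,q,q+1\}$ by (3), and $i\neq q-1$ because $q+2s\notin W_{q-1}$. So $W_i$ is $X_q$ or $X_{-q}$. The exchange is $t\leftrightarrow q$ or $t\leftrightarrow-q$, so $X_t$ is adjacent to $X_q$ iff $ta\in E(\Gamma)$, and to $X_{-q}$ iff $tb\in E(\Gamma)$.

**Step 3: assemble.** By Step 2, $g\mapsto X_g$ embeds $\Gamma$ as an induced subgraph of the $\operatorname{IR}$-graph, with $a\mapsto X_q$ and $b\mapsto X_{-q}$. The remaining $\operatorname{IR}$-sets are the $N-2$ windows $W_{q+2},\dots,W_{q+N-1}$. They are the internal vertices of the path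
$$X_{-q}=W_{q+1},\;W_{q+2},\;\dots,\;W_{q+N-1},\;W_{q+N}=W_q=X_q,$$
and there are no other adjacencies. This is $\Gamma$ with an added $a$–$b$ path having $N-2$ new internal vertices. This proves Theorem 2, and with it Corollaries 3 and 4. Both parts of the conjecture are false. $\blacksquare$
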